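\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\title{Extreme points and the maximum of the reciprocal Christoffel function on convex bodies}

\begin{abstract}
For a convex body $D\subset\mathbb R^d$ let $C(\mathcal P_N,D,x)$ be the largest value of $|P(x)|^2/\|P\|_{L_2(D)}^2$ over nonzero polynomials $P$ of degree at most $N$. Ditzian and Prymak conjectured that the maximum over $x\in D$ is attained at an extreme point of $D$. We show that this is true for $d=1$ and for $N\le1$, and that for every $N\ge2$ it fails in all sufficiently large dimensions. The counterexamples are products of a fixed body with a high-dimensional ball, to which a long spike of negligible volume is attached. We also show that $\max_D C\le(d+1)^d\sup_{\operatorname{ext}D}C$ always holds.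
\end{abstract}

\section{The question and the results}

Let $\mathcal P_N=\mathcal P_{N,d}$ be the space of real polynomials in $d$ variables of total degree at most $N$. A \emph{body} is a compact convex set with nonempty interior. For a body $D\subset\mathbb R^d$ and any $x\in\mathbb R^d$ put
\[
C_D(x)=C(\mathcal P_N,D,x)=\sup_{0\ne P\in\mathcal P_N}\frac{|P(x)|^2}{\|P\|_{L_2(D)}^2}=\sum_k|p_k(x)|^2 ,
\]
where $\{p_k\}$ is any orthonormal basis of $\mathcal P_N$ in $L_2(D)$; the last equality is Cauchy--Schwarz. This is the reciprocal of the Christoffel function. Its maximum over $D$ is the square of the best constant in $\|P\|_{L_\infty(D)}\le \mathrm{const}\cdot\|P\|_{L_2(D)}$ on $\mathcal P_N$, so one wants to know at which points a polynomial of given $L_2$ norm can be largest.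

An \emph{extreme point} of $D$ is a point of $D$ that lies in no open segment joining two points of $D$; the set of these is $\operatorname{ext}D$. Intuitively, $C_D$ should be large where $D$ leaves little room around the point. For the Euclidean ball the maximum is attained at every boundary point, for the cube at every vertex, and for every body
$\max_{D}C_D\le2^d\max_{\partial D}C_D$; see \cite{DP}. The following conjecture is from \cite{DP}.

\begin{conjecture}
For every body $D\subset\mathbb R^d$, $\max_{x\in D}C(\mathcal P_N,D,x)$ is attained at an extreme point of $D$.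
\end{conjecture}

The conjecture is false. We write $\mathbb B^m$ for the closed Euclidean unit ball of $\mathbb R^m$ and $S^{m-1}$ for its boundary.

\begin{theorem}\label{thm:A}
Let $N=2$, let $e\in\mathbb R^m$ be a unit vector and
\[
D_m=\operatorname{conv}\Big(\big([-1,1]\times\mathbb B^m\big)\cup\{z_+,z_-\}\Big)\subset\mathbb R^{m+1},\qquad z_\pm=\big(\tfrac25\sqrt m,\ \pm\tfrac1{10}e\big).
\]
For all sufficiently large $m$, $C(\mathcal P_2,D_m,\cdot)$ is strictly larger at the non-extreme point $z_0=(\frac25\sqrt m,0)=\frac12(z_++z_-)$ than at every extreme point of $D_m$. Hence the conjecture fails for $N=2$ in all sufficiently large dimensions.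
\end{theorem}

\begin{theorem}\label{thm:B}
The conjecture is true if $d=1$ (for all $N$) and if $N\le1$ (for all $d$). For all $d$, $N$ and every body $D\subset\mathbb R^d$: each $z\in D$ admits $p\in\operatorname{ext}D$ with $C_D(z)\le(d+1)^dC_D(p)$. In particular
\[
\max_DC(\mathcal P_N,D,\cdot)\le(d+1)^d\sup_{\operatorname{ext}D}C(\mathcal P_N,D,\cdot).
\]
\end{theorem}

\begin{theorem}\label{thm:C}
For every $N\ge2$ there is $d_0(N)$ such that for every $d\ge d_0(N)$ some body $D\subset\mathbb R^d$ has no maximizer of $C(\mathcal P_N,D,\cdot)$ that is an extreme point. Hence, for fixed $N$, the conjecture holds in all dimensions if and only if $N\le1$.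
\end{theorem}

We give no explicit $d_0(N)$, and we do not determine what happens for $N\ge2$ and $2\le d<d_0(N)$.

Section~\ref{sec:prelim} fixes notation. Section~\ref{sec:two} shows the mechanism by hand for $N=2$. Sections~\ref{sec:ball} and~\ref{sec:spike} turn it into a criterion for every $N$ and prove Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B}. Sections~\ref{sec:even} and~\ref{sec:odd} prove Theorem~\ref{thm:C} by verifying the criterion, first for even $N$, where an interval suffices as the fixed factor, and then for odd $N$, where another body is needed.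

\section{Products and leading terms}\label{sec:prelim}

If $K\subset K'$, then $C_{K'}\le C_K$ on all of $\mathbb R^d$. Put $\tilde C_K=\operatorname{vol}(K)\,C_K$; this is the same extremal quantity for the uniform \emph{probability} measure on $K$. Orthonormal systems and norms on a body refer below to this probability measure, unless $L_2(\cdot)$ is written.

For a body $B\subset\mathbb R^k$ let $k_i^B(x)=\sum|p(x)|^2$, the sum over an orthonormal basis of $\mathcal P_i\ominus\mathcal P_{i-1}$ (with $\mathcal P_{-1}=\{0\}$), so that $\tilde C_B=\sum_{i\le N}k_i^B$. We shall evaluate these functions far outside $B$, where only the leading parts count. For $P\in\mathcal P_i$ let $P^{\mathrm{top}}$ be its homogeneous part of degree $i$ (possibly $0$), and put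
\begin{equation}\label{eq:K}
K_i^B(\xi)=\lim_{\lambda\to\infty}\lambda^{-2i}k_i^B(\lambda\xi)=\sum|p^{\mathrm{top}}(\xi)|^2=\sup\{|P^{\mathrm{top}}(\xi)|^2:\ P\in\mathcal P_i,\ \|P\|\le1\}.
\end{equation}
The last equality is Cauchy--Schwarz, since $P$ and its projection to $\mathcal P_i\ominus\mathcal P_{i-1}$ have the same $P^{\mathrm{top}}$. Clearly $K_0=1$ and, for $\lambda>0$, $K_i^B(\lambda\xi)=\lambda^{2i}K_i^B(\xi)$ and $K_i^{\lambda B}(\xi)=\lambda^{-2i}K_i^B(\xi)$.

If $\{p\}$ and $\{q\}$ are graded orthonormal bases for $B$ and $B'$, then the products $p(x)q(x')$ form one for $B\times B'$. Hence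
\begin{equation}\label{eq:product}
k_i^{B\times B'}(x,x')=\sum_{a+b=i}k_a^B(x)\,k_b^{B'}(x'),\qquad K_i^{B\times B'}(\xi,\xi')=\sum_{a+b=i}K_a^B(\xi)K_b^{B'}(\xi').
\end{equation}
Equivalently, the generating function $\Phi(z)=\sum_iK_i^B(\xi)z^i$ is multiplicative over products.

\section{Degree two by hand}\label{sec:two}

\paragraph{The ball.} Let $y$ be uniform in $\mathbb B^m$ and $R_j=k_j^{\mathbb B^m}$. Since $|y|$ has density $mr^{m-1}$ on $[0,1]$, we have $E|y|^2=\frac m{m+2}$ and $E|y|^4=\frac m{m+4}$. The functions $\sqrt{m+2}\,y_l$ are orthonormal, so $R_1(y)=(m+2)|y|^2$. Modulo lower degree the quadratic polynomials split orthogonally into harmonic quadratic forms and multiples of $|y|^2-\frac m{m+2}$. The latter has squared norm $\frac m{m+4}-\frac{m^2}{(m+2)^2}=\frac{4m}{(m+4)(m+2)^2}$. The harmonic forms span a space of dimension $\frac{(m+2)(m-1)}2$; the squares of an orthonormal basis for the normalized surface measure sum, by rotation invariance, to that dimension times $|y|^4$, and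 passing to the ball divides by $E|y|^4$. So
\[
R_2(y)=\frac{(m+2)(m-1)}2\cdot\frac{m+4}m\,|y|^4+\frac{(m+2)^2(m+4)}{4m}\Big(|y|^2-\frac m{m+2}\Big)^2 .
\]
With $s=|y|^2$ and $m\to\infty$,
\[
m^{-1}R_1\to s,\qquad m^{-2}R_2\to r_2(s):=\frac{s^2}2+\frac{(1-s)^2}4 .
\]
The second term of $r_2$ is the point: in high dimension $|y|^2$ is so concentrated near $1$ that the polynomial $|y|^2-\frac m{m+2}$ is, relative to its norm, very large at the center. So $r_2$ \emph{decreases} at $s=0$, with slope $-\frac12$. In the ball this does not produce a maximum at the center, because $r_2(0)=\frac14<\frac12=r_2(1)$.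

\paragraph{Lifting the center.} Multiply the ball by the interval $[-1,1]$ and look at the point $(\sqrt m\,\xi,y)$ with $|y|^2=s$, which lies far outside the interval in the first coordinate. By \eqref{eq:product}, $m^{-2}$ times $\tilde C$ of the cylinder tends there to
\[
c(s)=K_2+K_1s+r_2(s),\qquad K_1=3\xi^2,\quad K_2=\tfrac{45}4\xi^4=\tfrac54K_1^2,
\]
because the first orthonormal polynomials for $dx/2$ on $[-1,1]$ are $1,\ \sqrt3\,x,\ \frac{\sqrt5}2(3x^2-1)$. The extreme points of the cylinder itself have $|x|=|y|=1$, and the limit there is $r_2(1)=\frac12$. Now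
\[
c(0)=K_2+\tfrac14>\tfrac12\iff \tfrac54K_1^2>\tfrac14\iff K_1>\tfrac1{\sqrt5}=0.447\ldots,\qquad c'(0)=K_1-\tfrac12<0\iff K_1<\tfrac12 .
\]
There is a window. In it, the limit value at $y=0$ exceeds both the values at the extreme points of the cylinder and the values at nearby $y\ne0$. The choice $\xi=\frac25$ gives $K_1=0.48$, $K_2=0.288$ and
\begin{equation}\label{eq:c2}
c(s)=0.538-0.02\,s+0.75\,s^2,\qquad c(0)=0.538>\tfrac12,\qquad c(\tfrac1{100})=0.537875<c(0).
\end{equation}

\paragraph{Making it a body.} The point $(\sqrt m\,\xi,0)$ must be brought into $D$ as a non-extreme point, without spoiling the values. We put it at the midpoint of $z_\pm=(\sqrt m\,\xi,\pm\delta e)$ and take the convex hull with the cylinder (Figure~\ref{fig:spike}). The added part is long, but it is thin where it is long: at distance of order one beyond the interval its sections lie in balls of radius $1-\mathrm{const}/\sqrt m$, which carry only a fraction $e^{-\mathrm{const}\sqrt m}$ of the volume of $\mathbb B^m$,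 while the extremal functions grow only like powers of $m$. So, once the cylinder has been lengthened slightly, the rest of the spike hardly affects $L_2$ norms, and at $z_0$ the value of $C_D$ is to leading order at least what the lengthened cylinder alone gives.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\filldraw[fill=gray!15] (-1,-1)--(1,-1)--(4,-0.1)--(4,0.1)--(1,1)--(-1,1)--cycle;
\draw (1,-1)--(1,1);
\draw[dashed] (1.35,-1.15)--(1.35,1.15);
\draw[dashed] (-1.35,-1.15)--(-1.35,1.15);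
\fill (4,0.1) circle (1.1pt) node[above right]{$z_+$};
\fill (4,-0.1) circle (1.1pt) node[below right]{$z_-$};
\fill (4,0) circle (1.1pt) node[right=4pt]{$z_0$};
\node at (0,0) {$[-1,1]\times\mathbb B^m$};
\node at (2.2,0) {spike};
\draw[->] (-1.8,-1.5)--(4.9,-1.5) node[right]{$x$};
\draw[->] (-1.8,-1.5)--(-1.8,1.5) node[above]{$y\cdot e$};
\end{tikzpicture}
\caption{Section of the body $D_m$ of Theorem~\ref{thm:A} by the plane of the first coordinate $x$ and the direction $e$ (drawn for $\frac25\sqrt m=4$). Dashed: the ends $x=\pm(1+\eta)$ of the slightly longer cylinder used in the proof. The part of $D_m$ beyond it has $|y|\le1-\mathrm{const}/\sqrt m$ and therefore relative volume exponentially small in $\sqrt m$.}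
\label{fig:spike}
\end{figure}

\section{The ball in high dimension}\label{sec:ball}

For general $N$ we need the limit of all $R_j=k_j^{\mathbb B^m}$. Put
\begin{equation}\label{eq:r}
r_j(s)=\sum_{h+2l=j}\frac{s^h}{h!}\,\frac{((1-s)/2)^{2l}}{l!^2}=[z^j]\,e^{sz}I_0\big((1-s)z\big),\qquad I_0(z)=\sum_{l\ge0}\frac{z^{2l}}{4^l\,l!^2},
\end{equation}
where $[z^j]$ denotes the coefficient of $z^j$. In particular $r_0=1$, $r_1=s$, $r_2$ is as above, and $r_j(1)=1/j!$.

\begin{lemma}\label{lem:ball}
As $m\to\infty$, $m^{-j}R_j(y)\to r_j(|y|^2)$ uniformly for $|y|\le1$.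
\end{lemma}

\begin{proof}
Let $y$ be uniform in $\mathbb B^m$, $\rho=|y|^2$ and $T=\frac m2(1-\rho)$. Since $\Pr(\rho\le s)=s^{m/2}$, $T$ has density $(1-2t/m)^{m/2-1}$ on $[0,m/2]$. This tends to $e^{-t}$, and for $m\ge4$ it is at most $e^{-t(1-2/m)}\le e^{-t/2}$. By dominated convergence the moments of $T$ converge to those of the exponential law with density $e^{-t}$, and the same holds for the measure weighted by $\rho^h=(1-2T/m)^h\in[0,1]$, for each fixed $h$.

Let $L_l^{(m,h)}$ be the orthonormal polynomial of degree $l$, with positive leading coefficient, for the law of $T$ weighted by $\rho^h$. By Gram--Schmidt its coefficients depend continuously on the moments, so they converge to those of $(-1)^lL_l$, where $L_l$ is the Laguerre polynomial (orthonormal for $e^{-t}$ on $[0,\infty)$), whose leading coefficient is $(-1)^l/l!$. Hence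
\begin{equation}\label{eq:lag}
m^{-2l}L_l^{(m,h)}\big(\tfrac m2(1-s)\big)^2\to\frac{((1-s)/2)^{2l}}{l!^2}\qquad\text{uniformly for }s\in[0,1].
\end{equation}

Let $\mathcal H_h$ be the space of harmonic homogeneous polynomials of degree $h$ on $\mathbb R^m$, and let $Y$ run through a basis of it that is orthonormal for normalized surface measure on $S^{m-1}$. Recall that $\mathcal P_n=\bigoplus_{h+2l\le n}|y|^{2l}\mathcal H_h$ and that different $\mathcal H_h$ are orthogonal on the sphere. In polar coordinates $Y(y)=|y|^hY(y/|y|)$, so the polynomials $Y(y)L_l^{(m,h)}(T)$ with $h+2l\le n$ are an orthonormal basis of $\mathcal P_n$, for every $n$. Those with $h+2l=j$ are therefore one of $\mathcal P_j\ominus\mathcal P_{j-1}$. By rotation invariance $\sum_Y|Y(y)|^2=\dim\mathcal H_h\,|y|^{2h}$. With $s=|y|^2$,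
\[
R_j(y)=\sum_{h+2l=j}\dim\mathcal H_h\;s^h\,L_l^{(m,h)}\big(\tfrac m2(1-s)\big)^2 .
\]
Finally $\dim\mathcal H_h=\binom{m+h-1}h-\binom{m+h-3}{h-2}\sim m^h/h!$, the second binomial being $0$ for $h<2$. Together with \eqref{eq:lag} this proves the lemma.
\end{proof}

\section{The spike criterion}\label{sec:spike}

\begin{proposition}\label{prop:spike}
Let $B\subset\mathbb R^k$ be a body with $0\in\operatorname{int}B$, let $\xi\in\mathbb R^k\setminus\{0\}$, $N\ge2$, and
\[
c(s)=\sum_{i+j=N}K_i^B(\xi)\,r_j(s)=[z^N]\,\Phi(z)\,e^{sz}I_0((1-s)z),\qquad\Phi(z)=\sum_iK_i^B(\xi)z^i .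
\]
Suppose that $c(0)>1/N!$ and that $\delta\in(0,1)$ satisfies $c(\delta^2)<c(0)$; such $\delta$ exists if $c'(0)<0$. For a unit vector $e\in\mathbb R^m$ put $z_\pm=(\sqrt m\,\xi,\pm\delta e)$ and $D=\operatorname{conv}((B\times\mathbb B^m)\cup\{z_+,z_-\})$. Then for all large $m$ the value of $C_D$ at $z_0=(\sqrt m\,\xi,0)=\frac12(z_++z_-)$ is strictly larger than at every extreme point of $D$.
\end{proposition}

The condition $\delta<1$ makes the spike thin, $\delta>0$ makes $z_0$ non-extreme, and the two inequalities for $c(0)$ beat the two kinds of extreme points: those of $B\times\mathbb B^m$, and $z_\pm$.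

\begin{proof}
Let $Q=B\times\mathbb B^m$. By \eqref{eq:product}, $\tilde C_Q(x,y)=\sum_{i+j\le N}k_i^B(x)R_j(y)$.

\emph{Extreme points.} We have $\operatorname{ext}D\subset(\operatorname{ext}B\times S^{m-1})\cup\{z_+,z_-\}$, and $C_D\le C_Q$ because $Q\subset D$. For $x\in B$ and $|y|=1$ the $k_i^B(x)$ are bounded and $R_j(y)=O(m^j)$, so only the term $i=0$, $j=N$ survives and $m^{-N}\tilde C_Q(x,y)\to r_N(1)=1/N!$ uniformly. At $z_\pm$ we use $m^{-i}k_i^B(\sqrt m\,\xi)\to K_i^B(\xi)$; only terms with $i+j=N$ survive and $m^{-N}\tilde C_Q(z_\pm)\to c(\delta^2)$. Hence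
\[
m^{-N}\operatorname{vol}(Q)\sup_{\operatorname{ext}D}C_D\le\mu+o(1),\qquad\mu:=\max\big(1/N!,\,c(\delta^2)\big)<c(0).
\]

\emph{The point $z_0$.} Here we need a lower bound for $C_D$, hence a polynomial whose norm on $D$ is controlled. Close to $Q$ the set $D\setminus Q$ is not thin, so we first lengthen the cylinder slightly. Fix $\eta\in(0,1)$ with $(1+\eta)^{-2N-k}c(0)>\mu$ and let $Q_\eta=(1+\eta)B\times\mathbb B^m$. As before, with $K_i^{(1+\eta)B}=(1+\eta)^{-2i}K_i^B$,
\[
\lim_{m\to\infty}m^{-N}\tilde C_{Q_\eta}(z_0)=\sum_{i+j=N}(1+\eta)^{-2i}K_i^B(\xi)\,r_j(0)\ge(1+\eta)^{-2N}c(0).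
\]
Let $P\ne0$ be extremal for $Q_\eta$ at $z_0$, that is, $|P(z_0)|^2=C_{Q_\eta}(z_0)\|P\|_{L_2(Q_\eta)}^2$. Since $|P(w)|^2\le C_{Q_\eta}(w)\|P\|^2_{L_2(Q_\eta)}$ for every $w$,
\[
\|P\|_{L_2(D)}^2\le(1+\varepsilon_m)\|P\|_{L_2(Q_\eta)}^2,\qquad\varepsilon_m=\int_{D\setminus Q_\eta}C_{Q_\eta}(w)\,dw .
\]

\emph{Claim: $\varepsilon_m\to0$.} Constants $c_1,c_2,\dots>0$ do not depend on $m$. On $D$ we have $|y|\le1$ and $|x|\le c_1\sqrt m$. Since $k_i^{(1+\eta)B}(x)=O((1+|x|)^{2i})$, Lemma~\ref{lem:ball} gives $\tilde C_{Q_\eta}\le c_2m^N$ on $D$. A point $(x,y)\in D$ has the form $(1-t)(b,u)+t(\sqrt m\,\xi,\sigma e)$ with $t\in[0,1]$, $b\in B$, $|u|\le1$, $|\sigma|\le\delta$. Let $g$ be the Minkowski functional of $B$; it is finite and $g(\xi)>0$ because $0\in\operatorname{int}B$, $B$ is bounded and $\xi\ne0$. Then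
\[
g(x)\le1+t\sqrt m\,g(\xi),\qquad|y|\le(1-t)+t\delta=1-(1-\delta)t .
\]
If $(x,y)\notin Q_\eta$, then $g(x)>1+\eta$, so $t>\eta/(\sqrt m\,g(\xi))$ and $|y|\le1-(1-\delta)\eta/(\sqrt m\,g(\xi))$. As $(1-a)^m\le e^{-am}$ for $0\le a\le1$,
\[
\operatorname{vol}(D\setminus Q_\eta)\le c_3\,m^{k/2}\operatorname{vol}(\mathbb B^m)\,e^{-c_4\sqrt m}.
\]
Since $C_{Q_\eta}=\tilde C_{Q_\eta}/\operatorname{vol}(Q_\eta)$ and $\operatorname{vol}(Q_\eta)=(1+\eta)^k\operatorname{vol}(B)\operatorname{vol}(\mathbb B^m)$, we get $\varepsilon_m\le c_5m^{N+k/2}e^{-c_4\sqrt m}\to0$.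

\emph{Conclusion.} Using $P$ as a test function and $\operatorname{vol}(Q_\eta)=(1+\eta)^k\operatorname{vol}(Q)$,
\[
m^{-N}\operatorname{vol}(Q)\,C_D(z_0)\ge(1+\varepsilon_m)^{-1}(1+\eta)^{-k}\,m^{-N}\tilde C_{Q_\eta}(z_0),
\]
and the lower limit of the right side is at least $(1+\eta)^{-2N-k}c(0)>\mu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Proposition~\ref{prop:spike} with $N=2$, $B=[-1,1]$, $\xi=\frac25$, $\delta=\frac1{10}$; the hypotheses are \eqref{eq:c2}.
\end{proof}

\section{What remains true}\label{sec:B}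

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $A$ is an invertible affine map, then $C_{A(D)}(Aw)=|\det A|^{-1}C_D(w)$ by substitution, where $\det A$ is the determinant of the linear part.

\emph{$d=1$.} By affine invariance let $D=[-1,1]$. Then $C_D=\sum_{k\le N}\frac{2k+1}2P_k^2$ with the Legendre polynomials $P_k$, and $|P_k|\le1=|P_k(\pm1)|$ on $[-1,1]$.

\emph{$N\le1$.} For $N=0$, $C_D$ is constant. For $N=1$ it is a sum of squares of affine functions, hence convex. By the Minkowski--Carath\'eodory theorem every point of $D$ is a convex combination of at most $d+1$ extreme points; at a maximizer, convexity shows that one of these has at least the same value.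

\emph{The bound.} Write $z=\sum_{i=1}^{d+1}\lambda_ip_i$ with $\lambda_i\ge0$, $\sum\lambda_i=1$, $p_i\in\operatorname{ext}D$ and, after renumbering, $\lambda:=\lambda_1\ge\frac1{d+1}$. If $\lambda=1$, take $p=p_1=z$. Otherwise let $q=(z-\lambda p_1)/(1-\lambda)\in D$ and $A(w)=\lambda w+(1-\lambda)q$. Then $A(D)\subset D$ and $A(p_1)=z$, so
\[
C_D(z)\le C_{A(D)}(z)=\lambda^{-d}C_D(p_1)\le(d+1)^dC_D(p_1).
\]
The last assertion follows by taking for $z$ a maximizer. We use the supremum over $\operatorname{ext}D$ since for $d\ge3$ this set need not be closed.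
\end{proof}

\section{Every degree: the coefficient problem, and even degrees}\label{sec:even}

By Proposition~\ref{prop:spike}, the first part of Theorem~\ref{thm:C} follows once we find, for each $N\ge2$, a pair $(B,\xi)$ with $0\in\operatorname{int}B$, $\xi\ne0$ and
\begin{equation}\label{eq:goal}
c(0)>\frac1{N!}\qquad\text{and}\qquad c'(0)<0 .
\end{equation}
Indeed $B$ is then fixed and $m$ may be any large number, so all large dimensions $d=k+m$ are covered; and since $C_D(z_0)$ exceeds $C_D$ at every extreme point, no extreme point is a maximizer. The second part of Theorem~\ref{thm:C} then follows with Theorem~\ref{thm:B}. Note that \eqref{eq:goal} is an open condition on $(K_1,\dots,K_N)$, so it may be checked for limits of such vectors.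

\subsection{Formulas}
By \eqref{eq:r}, taking the value and the derivative at $s=0$,
\[
c(0)=[z^N]\,\Phi I_0,\qquad c'(0)=[z^N]\,\Phi\,(zI_0-zI_0').
\]
Put
\[
\kappa_l=4^{-l}\binom{2l}l,\qquad\omega_l=(2l+1)\kappa_l\quad(l\ge0),\qquad\omega_{-1}=0,\qquad t_i=\frac{N!}{(N-i)!}K_i .
\]
Since $I_0=\sum_l\kappa_lz^{2l}/(2l)!$, we get, writing $j=N-i$,
\begin{equation}\label{eq:two}
N!\,c(0)=\sum_{j\text{ even}}t_i\,\kappa_{j/2},\qquad N!\,c'(0)=\sum_{j\text{ odd}}t_i\,j\,\kappa_{(j-1)/2}-\sum_{j\text{ even}}t_i\,j\,\kappa_{j/2}.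
\end{equation}
From $\kappa_l=\frac{2l-1}{2l}\kappa_{l-1}$ we obtain
\begin{equation}\label{eq:omega}
2l\,\kappa_l=\omega_{l-1}\quad(l\ge0),\qquad\frac{\omega_l}{\omega_{l-1}}=\frac{2l+1}{2l}\quad(l\ge1),\qquad\kappa_l\ge\sqrt{\frac2{\pi(2l+1)}} .
\end{equation}
For the last inequality, $(2l+1)\kappa_l^2$ has consecutive ratios $\frac{4l^2-1}{4l^2}<1$ and decreases to $2/\pi$ by Wallis' product. Also $\kappa_l$ decreases and $\omega_l$ increases with $l$.

The parity of $N$ enters through the fixed term $t_0=1$. For even $N$ it contributes $-N\kappa_{N/2}$ to $N!\,c'(0)$, which helps; for odd $N$ it contributes $+N\kappa_{(N-1)/2}$, which has to be overcome.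

\subsection{The interval}
The normalized Legendre polynomial $\sqrt{2i+1}\,P_i$ has leading coefficient $\sqrt{2i+1}\,2^{-i}\binom{2i}i$. So for $B=[-1,1]$, $K_i(\xi)=(2i+1)\binom{2i}i^24^{-i}\xi^{2i}$. With $\varepsilon=3\xi^2$ this is $A_i\varepsilon^i$, where $A_0=1$ and
\[
\frac{A_i}{A_{i-1}}=\rho_i:=\tfrac13\big(4-i^{-2}\big),\qquad\rho_1=1,\quad\rho_2=\tfrac54,\quad\rho_3=\tfrac{35}{27},
\]
an increasing sequence. Let $\Phi_\varepsilon=\sum_iA_i\varepsilon^iz^i$, and for $M\ge0$
\[
C_M=M!\,[z^M]\,\Phi_\varepsilon I_0,\qquad F_M=M!\,[z^M]\,\Phi_\varepsilon(zI_0-zI_0').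
\]
We shall bound $F_M$ in terms of $C_M$. The idea is to pair the terms of $F_M$ of opposite signs, so that summation by parts can be used. For $0\le i\le M$ with $i\equiv M\pmod2$ put
\[
j_i=M-i,\quad q_i=\kappa_{j_i/2}\,A_i\varepsilon^i\frac{M!}{(M-i)!},\quad x_i=\varepsilon\rho_{i+1}j_i,\quad\gamma_i=\frac{\rho_{i+2}}{\rho_{i+1}}\ge1 .
\]
Then $C_M=\sum_{i\equiv M}q_i$ by \eqref{eq:two} with $M$ in place of $N$. In the formula for $F_M$ consider the positive term with index $i+1$, where $i\equiv M$ and $i\le M-2$. Writing $j=j_i\ge2$ and $t_i=A_i\varepsilon^iM!/(M-i)!$, we have $t_{i+1}=t_ix_i$ and $\kappa_{j/2-1}=\frac j{j-1}\kappa_{j/2}$, so this term is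
\[
t_{i+1}(j-1)\kappa_{j/2-1}=j\,x_i\,q_i ,
\]
while the negative term with index $i$ is $-j\,q_i$. For $i=M$ we have $j_i=0$, and there is neither a positive nor a negative term. The only unpaired positive term is the one with index $0$, present when $M$ is odd. Therefore
\begin{equation}\label{eq:F}
F_M=[M\text{ odd}]\,M\kappa_{(M-1)/2}-\sum_{i\equiv M}j_iq_i(1-x_i),\qquad q_{i+2}=\gamma_ix_i^2q_i\quad(i\le M-2),
\end{equation}
where $[M\text{ odd}]$ is $1$ for odd $M$ and $0$ otherwise; the second formula holds because $q_{i+2}/q_i=\frac j{j-1}\,\varepsilon^2\rho_{i+1}\rho_{i+2}\,j(j-1)$ when $q_i\ne0$. Now $1-x\ge\frac12(1-x^2)$ and $x_i^2q_i\le q_{i+2}$, so each summand with $i\le M-2$ is at least $\frac12j_i(q_i-q_{i+2})$. Since $j_{i-2}=j_i+2$ and $j_M=0$, summation by parts gives for $0\le a\le M$, $a\equiv M$,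
\begin{equation}\label{eq:abel}
\sum_{i\ge a}j_iq_i(1-x_i)\ \ge\ \tfrac12\sum_{a\le i\le M-2}j_i(q_i-q_{i+2})=\tfrac12(j_a+2)\,q_a-\sum_{i\ge a}q_i ,
\end{equation}
all sums being over $i\equiv M$.

\subsection{Even degrees}
Let $N\ge2$ be even and $B=[-1,1]$. Then $N!\,c(0)=C_N$ and $N!\,c'(0)=F_N$. For $\varepsilon>0$, \eqref{eq:abel} with $M=N$, $a=0$ is strict, because $\gamma_0=\frac54>1$. Since $q_0=\kappa_{N/2}$, \eqref{eq:F} gives
\[
F_N<C_N-\tfrac12(N+2)\kappa_{N/2}.
\]
As $\varepsilon$ runs over $[0,\infty)$, $C_N$ increases strictly and continuously from $\kappa_{N/2}<1$ to $\infty$. Choose $\varepsilon>0$ with $C_N=1$. With $n=N/2$ we have $(2n+2)\kappa_n\ge2$: there is equality for $n=1$, and consecutive ratios are $\frac{(n+2)(2n+1)}{(n+1)(2n+2)}=\frac{2n^2+5n+2}{2n^2+4n+2}>1$. So $N!\,c(0)=1$ and $N!\,c'(0)<1-(n+1)\kappa_n\le0$. A slightly larger $\varepsilon$ gives \eqref{eq:goal}. This proves the existence part of Theorem~\ref{thm:C} for even $N$.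

\section{Odd degrees}\label{sec:odd}

Let $N\ge3$ be odd. For $N=3$, formula \eqref{eq:two} reads
\[
3!\,c'(0)=\tfrac32-3K_1+6K_2,\qquad3!\,c(0)=\tfrac32K_1+6K_3 .
\]
For $c'(0)<0$ we need $K_2<\frac12K_1-\frac14\le\frac14K_1^2$. The interval has $K_2=\frac54K_1^2$ and is useless by itself. For a symmetric law in one variable $K_2/K_1^2=h_1^2/h_2$, where $h_i$ is the squared norm of the monic orthogonal polynomial of degree $i$; so we need a heavy-tailed distribution. The marginals of a convex body do not have arbitrary tails, but the two-sided exponential law can be approached, and it has $h_1^2/h_2=\frac15$.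

\subsection{Bodies with exponential tails}
From now on let $h_i$ be the squared norm of the monic orthogonal polynomial of degree $i$ for the density $\frac12e^{-|x|}$ on $\mathbb R$, and let
\[
B_p=\{(x,w)\in\mathbb R\times\mathbb R^p:\ |x|\le p,\ |w_j|\le1-|x|/p\ \text{ for all }j\},
\]
a body with $0$ in its interior. Let $e_1$ be the unit vector in the $x$-direction.

\begin{lemma}\label{lem:laplace}
For each $i$, $K_i^{B_p}(e_1)\to1/h_i$ as $p\to\infty$.
\end{lemma}

The marginal law of $x$ has density proportional to $(1-|x|/p)^p\to e^{-|x|}$. What has to be shown is that polynomials in $w$ do not help to approximate $x^i$. This is why the sections are cubes: the averages $p^{-1}\sum_jw_j^{2a}$ fluctuate by order $p^{-1/2}$, while their dependence on $x$ is only of order $p^{-1}$.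

\begin{proof}
Let $(X,W)$ be uniform on $B_p$ and $R=1-|X|/p$. Then $X$ has density $\frac{p+1}{2p}(1-|x|/p)^p$ on $[-p,p]$, and $W=RU$ with $U$ uniform on $[-1,1]^p$ and independent of $X$.

\emph{Reduction to symmetric polynomials.} In the supremum \eqref{eq:K} defining $K_i(e_1)$ we may average $P$ over permutations and sign changes of the coordinates of $w$: these fix $e_1$ and preserve the measure, so $P^{\mathrm{top}}(e_1)$ is unchanged and the norm does not increase. An invariant polynomial is a polynomial in $x$ and the $w_j^2$ that is symmetric in the $w_j^2$, so those of degree at most $i$ are spanned by products of powers of $x$ and of power sums $\sum_jw_j^{2a}$, of total degree at most $i$. Put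
\[
Z_a=p^{-1/2}\sum_j\Big(w_j^{2a}-\frac1{2a+1}\Big),\qquad1\le a\le i/2 .
\]
Equivalently, the invariant polynomials of degree at most $i$ are spanned by $x^bZ^\beta$ with $b+2\sum_aa\beta_a\le i$. At $w=0$ the part of degree $i$ of such a product vanishes unless $(b,\beta)=(i,0)$, when it is $x^i$. So an invariant $P$ of degree at most $i$ has the form $P=\alpha x^i+F$ with $\alpha=P^{\mathrm{top}}(e_1)$ and $F$ in the span of the other products. Hence, evaluating $Z_a$ at $w=W$,
\begin{equation}\label{eq:dist}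
\frac1{K_i(e_1)}=\operatorname{dist}^2\big(X^i,\ \operatorname{span}\{X^bZ^\beta:\ (b,\beta)\ne(i,0)\}\big)
\end{equation}
in $L_2$, where $b+2\sum_aa\beta_a\le i$ here and below.

\emph{Limit.} We have
\[
Z_a=R^{2a}S_a+\frac{\sqrt p}{2a+1}\big(R^{2a}-1\big),\qquad S_a=p^{-1/2}\sum_j\Big(U_j^{2a}-\frac1{2a+1}\Big).
\]
Here $0\le1-R^{2a}\le2a|X|/p$, so the second term is at most $|X|/\sqrt p$ in absolute value. Since $(1-|x|/p)^p\le e^{-|x|}$, dominated convergence shows that the moments of $X$ converge to those of the density $\frac12e^{-|x|}$; in particular they stay bounded, so the second term and $R^{2a}-1$ tend to $0$ in every $L_q$, $q<\infty$. The $S_a$ are normalized sums of independent, centered, bounded vectors, so by the central limit theorem (with moments) their mixed moments converge to those of a centered Gaussian vector with the covariances of the $U_1^{2a}$; it is nondegenerate, because $1,U_1^2,U_1^4,\dots$ are linearly independent. As $S=(S_a)$ is independent of $X$, all joint moments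 of $(X,Z)$ converge to those of $(X_\infty,G)$, with $X_\infty$ of density $\frac12e^{-|x|}$, $G$ nondegenerate Gaussian, and $X_\infty,G$ independent. The vector $(X_\infty,G)$ has a positive density, so distinct monomials in it are linearly independent, and the Gram matrices of the $X^bZ^\beta$ converge to a nonsingular matrix. Thus the right side of \eqref{eq:dist} converges to
\[
\operatorname{dist}^2\big(X_\infty^i,\ \operatorname{span}\{X_\infty^bG^\beta:\ (b,\beta)\ne(i,0)\}\big).
\]

\emph{Value of the limit.} Let $F$ be in this span. By independence $E[F\mid X_\infty]$ is a polynomial in $X_\infty$. Its degree is at most $i-1$, since $\beta\ne0$ forces $b\le i-2$. As $\|X_\infty^i-F\|\ge\|X_\infty^i-E[F\mid X_\infty]\|$, the distance is attained by polynomials in $X_\infty$ alone, and its square is $h_i$.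
\end{proof}

\emph{Values of $h_i$.} The even moments of $\frac12e^{-|x|}$ are $E x^{2l}=(2l)!$. By parity, for $i\le4$ one projects $x^i$ onto at most two lower orthogonal polynomials:
\begin{gather*}
h_1=2,\qquad h_2=24-2^2=20,\qquad h_3=720-\frac{24^2}2=432,\\
h_4=(40320-24^2)-\frac{(720-2\cdot24)^2}{20}=17164.8 .
\end{gather*}
For even $i\ge2$ we also have
\begin{equation}\label{eq:hlow}
h_i\ge i!^2(1+i^2).
\end{equation}
Indeed the orthogonal polynomial is then even, $\int\frac12p^2e^{-|x|}dx=\int_0^\infty p^2e^{-x}dx$ for even or odd $p$, and $x^i=i!\sum_l(-1)^l\binom ilL_l$ in Laguerre polynomials. A monic even polynomial of degree $i$ has no term $x^{i-1}$, so its coefficients at $L_i$ and $L_{i-1}$ are $i!$ and $-i\cdot i!$.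

\subsection{Set-up for odd degrees}
For $\tau>0$ and $\xi=\sqrt{2\tau}\,e_1$, Lemma~\ref{lem:laplace} gives $K_i^{B_p}(\xi)\to a_i:=(2\tau)^i/h_i$ (with $h_0=1$). Let $\Psi=\sum_ia_iz^i$. By openness of \eqref{eq:goal} and multiplicativity \eqref{eq:product} it suffices to satisfy \eqref{eq:goal} with $\Phi=\Psi$ or $\Phi=\Psi\Phi_\varepsilon$; then take $B=B_p$ or $B=B_p\times[-1,1]$ with $p$ large. Put
\[
n=\frac{N-1}2,\qquad y=\tau N,\qquad T_i=\frac{N!}{(N-i)!}\,a_i\ \ (=0\text{ for }i>N).
\]
Then $T_0=1$ and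
\begin{equation}\label{eq:T}
\begin{gathered}
T_1=y,\qquad T_2=\tfrac{y^2}5\big(1-\tfrac1N\big),\qquad T_3=\tfrac{y^3}{54}\big(1-\tfrac1N\big)\big(1-\tfrac2N\big),\\
T_4\le\tfrac{y^4}{1000}\big(1-\tfrac1N\big)\big(1-\tfrac2N\big)\big(1-\tfrac3N\big),\qquad T_i\le\frac{(2y)^i}{i!^2(1+i^2)}\ \ (i\ge2\text{ even}).
\end{gathered}
\end{equation}

For $\Phi=\Psi$, formula \eqref{eq:two} can be rewritten: for $i=2l$ we have $j\kappa_{(j-1)/2}=(N-2l)\kappa_{n-l}=\omega_{n-l}$, and for $i=2l-1$ we have $j=2(n-l+1)$ and $j\kappa_{j/2}=\omega_{n-l}$ by \eqref{eq:omega}, which is $0$ for $i=N$. So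
\begin{equation}\label{eq:odd}
N!\,c'(0)=\omega_n+\sum_{l=1}^n\omega_{n-l}\,(T_{2l}-T_{2l-1}),\qquad N!\,c(0)=\sum_{i\text{ odd}}T_i\,\kappa_{(N-i)/2}.
\end{equation}
This shows the plan. For fixed $y$ and large $N$ the sign of $c'(0)$ is that of the alternating sum $1-T_1+T_2-T_3+\cdots$, if this is not too close to $0$, and the law $\frac12e^{-|x|}$ makes it negative for suitable $y$. But the value $N!\,c(0)$ is then of order $\kappa_n\to0$, so for large $N$ a second factor is needed to raise $c(0)$; the interval with $\varepsilon$ of order $1/N$ does this. Without the second factor we take $y=6$ (for $N\ge5$), to have $c(0)$ large; with it we can afford $y=3$.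

\emph{The case $N=3$.} Take $\Phi=\Psi$, $y=3$: $T_1=3$, $T_2=\frac65$, $T_3=\frac19$. Then $3!\,c'(0)=\frac32+\frac65-3<0$ and $3!\,c(0)=\frac32+\frac19>1$.

\subsection{$N\ge5$: one factor}\label{sub:one}
Take $\Phi=\Psi$, $y=6$, and put $h=1/N\le\frac15$. We first show that $c'(0)<0$ for every odd $N\ge5$. In \eqref{eq:odd} divide by $\omega_{n-1}$. By \eqref{eq:omega}, $\frac{\omega_n}{\omega_{n-1}}=\frac N{N-1}\le1+1.25h$ and $\frac{\omega_{n-2}}{\omega_{n-1}}=\frac{N-3}{N-2}=\frac{1-3h}{1-2h}$. For $l\ge3$ drop $-T_{2l-1}$ and use $\omega_{n-l}\le\omega_{n-1}$. By \eqref{eq:T},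
\[
T_2-T_1=1.2-7.2h,\qquad T_3-T_4\ge(1-h)(1-2h)\big(4-1.296(1-3h)\big)=(1-h)(1-2h)(2.704+3.888h).
\]
With $\theta=\sum_{i\ge6\text{ even}}T_i$ this gives
\begin{align*}
\frac{N!\,c'(0)}{\omega_{n-1}}&\le2.2-5.95h-(1-h)(1-3h)(2.704+3.888h)+\theta\\
&=-0.504+0.978h+7.44h^2-11.664h^3+\theta .
\end{align*}
For $N=5$ we have $\theta=0$, and the value at $h=\frac15$ is $<-0.10$. For $N\ge7$ the cubic is increasing on $[0,\frac17]$, since its derivative is at least $0.978-35/49>0$, and its value at $\frac17$ is $<-0.246$. By \eqref{eq:T} the first term of $\theta$ is at most $12^6/(6!^2\cdot37)<0.1557$, and the ratio of consecutive bounds is less than $144/56^2<0.05$, so $\theta<0.1557/0.95<0.165$. Thus $c'(0)<0$ in all cases.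

Hence, if $N!\,c(0)>1$, then \eqref{eq:goal} holds and we are done. Suppose from now on that
\begin{equation}\label{eq:rest}
N!\,c(0)\le1\qquad\text{for }\Phi=\Psi,\ y=6 .
\end{equation}
This forces $N$ to be large. Since $\kappa_l$ decreases, $1\ge T_1\kappa_n+T_3\kappa_{n-1}\ge\kappa_n(6+T_3)$, where $T_3=4(1-\frac1N)(1-\frac2N)$ and $\kappa_n\ge\sqrt{2/(\pi N)}$. First $\kappa_n\le\frac16$ gives $N\ge72/\pi>22.9$, so $N\ge23$. Then $T_3\ge4\cdot22\cdot21/23^2>3.49$, so $\kappa_n\le1/9.49$ and $N\ge\frac2\pi\cdot9.49^2>57.3$. As $N$ is odd, $N\ge59$.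

\subsection{$N\ge59$: two factors}
Assume \eqref{eq:rest}, so $N\ge59$. Take $\Phi=\Psi\Phi_\varepsilon$ with $y=3$. Expanding $\Psi$ we get
\[
N!\,c(0)=\sum_iT_i\,C_{N-i},\qquad N!\,c'(0)=\sum_iT_i\,F_{N-i}.
\]
We choose $\varepsilon$ so that $N!\,c(0)=1$ and show that then $c'(0)<0$; a small increase of $\varepsilon$ finishes the proof.

\emph{Bounds for $F_M$.} We use \eqref{eq:abel} but keep the first pair exactly, since the loss in $1-x\ge\frac12(1-x^2)$ is too large there. Let
\[
d(x)=1-x+\tfrac58x^2,\qquad E(v)=1-v+\tfrac54v^2-\tfrac{175}{216}v^3 .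
\]

For even $M\ge2$, \eqref{eq:F} and \eqref{eq:abel} with $a=2$ (so $j_2+2=M$) give
\[
F_M\le-Mq_0(1-x_0)-\tfrac12Mq_2+C_M-q_0 .
\]
Inserting $q_0=\kappa_{M/2}$, $x_0=\varepsilon M$, $q_2=\frac54x_0^2q_0$,
\begin{equation}\label{eq:Feven}
F_M\le C_M-\kappa_{M/2}\big[M\,d(\varepsilon M)+1\big].
\end{equation}
As $d>0$ (its discriminant is negative), $F_M\le C_M$ for even $M\ge2$; this holds also for $M=0$, since $F_0=0$.

For odd $M\ge3$, \eqref{eq:F} and \eqref{eq:abel} with $a=3$ (so $j_3+2=M-1$) give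
\[
F_M\le M\kappa_{(M-1)/2}-(M-1)q_1(1-x_1)-\tfrac12(M-1)q_3+C_M-q_1 .
\]
Here $q_1=\kappa_{(M-1)/2}\,\varepsilon M$, $x_1=\frac54v$ with $v=\varepsilon(M-1)$, and $q_3=\gamma_1x_1^2q_1$ with $\gamma_1=\frac{35}{27}\cdot\frac45=\frac{28}{27}$. As $v\big(1-\frac54v+\frac{14}{27}\cdot\frac{25}{16}v^2\big)=1-E(v)$,
\begin{equation}\label{eq:Fodd}
F_M\le C_M+M\kappa_{(M-1)/2}\big[E(\varepsilon(M-1))-\varepsilon\big].
\end{equation}
For $M=1$ this holds with equality, both sides being $1$. Moreover $E'(v)=-1+\frac52v-\frac{175}{72}v^2$ has negative discriminant, so $E'<0$ everywhere, and $E'\ge-1$ on $[0,1]$. In particular $E(v)\le E(0)=1$ for $v\ge0$, so $F_M\le C_M+M\kappa_{(M-1)/2}$ for odd $M$.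

\emph{Choice of $\varepsilon$.} For $\varepsilon=0$ we have $N!\,c(0)\le1$, because by \eqref{eq:odd} it increases with $y$ and \eqref{eq:rest} holds. For $\varepsilon=1/N$ we have $N!\,c(0)\ge T_1C_{N-1}=3C_{N-1}$. With $M=N-1$, \eqref{eq:F} gives $q_{i+2}/q_i=\rho_{i+1}\rho_{i+2}\big(\frac{N-1-i}N\big)^2$. For $i=0$ this is at least $\frac54(\frac{58}{59})^2>1$. For even $i\ge2$ it is at least $(\frac{35}{27})^2(\frac{N-1-i}N)^2$, which is $\ge1$ if $i\le\frac{8N}{35}-1$. Let $i_0$ be the largest even number $\le\frac{8N}{35}-1$. Then $q_i\ge q_0=\kappa_n$ for $i=0,2,\dots,i_0+2$, and these are $\frac{i_0}2+2>\frac{4N}{35}$ indices because $i_0>\frac{8N}{35}-3$. Hence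
\[
C_{N-1}\ge\frac{4N}{35}\,\kappa_n\ge\frac4{35}\sqrt{\frac{2N}\pi}\ge\frac4{35}\sqrt{\frac{118}\pi}>0.6,
\]
and $N!\,c(0)>1$ at $\varepsilon=1/N$. By continuity there is $\varepsilon\in[0,\frac1N)$ with $N!\,c(0)=1$. Fix it and put $x=\varepsilon N\in[0,1)$.

\emph{Claim: $c'(0)<0$ for this $\varepsilon$.} Let $\omega=\omega_{n-1}$. By \eqref{eq:omega},
\begin{gather*}
(N-1)\kappa_n=(N-2)\kappa_{n-1}=\omega,\qquad(N-3)\kappa_{n-1}=(N-4)\kappa_{n-2}=\omega_{n-2}=\tfrac{N-3}{N-2}\,\omega,\\
N\kappa_n=\omega_n=\tfrac N{N-1}\,\omega .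
\end{gather*}
We sum the bounds for $T_iF_{N-i}$. The terms $T_iC_{N-i}$ add up to $N!\,c(0)=1$. For $i=1,3$ we use \eqref{eq:Feven}, omitting the term $+1$ in the bracket for $i=3$; for odd $i\ge5$ we use $F_{N-i}\le C_{N-i}$; for $i=0,2,4$ we use \eqref{eq:Fodd}; and for even $i\ge6$ the bound $F_{N-i}\le C_{N-i}+\omega_{n-i/2}\le C_{N-i}+\omega$. With $\kappa_n=\omega/(N-1)\ge\omega/N$ this gives
\[
N!\,c'(0)\le1-\omega\widehat B,\qquad\widehat B=T_1d_1+\tfrac3N+\tfrac{N-3}{N-2}T_3d_3-\tfrac N{N-1}E_0-T_2E_2-T_4E_4^+-\theta ,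
\]
where $d_i=d(\varepsilon(N-i))$, $E_i=E(\varepsilon(N-i-1))-\varepsilon$, $E_4^+=\max(E_4,0)$ and $\theta=\sum_{i\ge6\text{ even}}T_i$. Since $6^6/(6!^2\cdot37)<0.00244$ and the following bounds in \eqref{eq:T} have ratios $<36/56^2<0.02$, we have $\theta<0.003$.

Next we reduce to functions of $x$. The function $d$ has its minimum $0.6$ at $0.8$. Let $D(x)=\min_{[0,x]}d$, that is, $D=d(x)$ for $x\le0.8$ and $D=0.6$ for $x\ge0.8$; then $d_1,d_3\ge D(x)$. Since $-1\le E'<0$ on $[0,1]$ and $\varepsilon=x/N$,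
\[
E_0=E(x-\varepsilon)-\varepsilon\le E(x),\qquad E_2=E(x-3\varepsilon)-\varepsilon\le E(x)+\tfrac{2x}N,\qquad E_4=E(x-5\varepsilon)-\varepsilon\le E(x)+\tfrac{4x}N ,
\]
and $E(x)>E(1)>0$, so the last bound holds for $E_4^+$ too. From \eqref{eq:T} with $y=3$: $T_1=3$, $T_2=1.8(1-\frac1N)$, $T_4\le0.081$, and $\frac{N-3}{N-2}T_3=\frac12(1-\frac1N)(1-\frac3N)\ge\frac12(1-\frac4N)$. The total coefficient of $-E(x)$ is at most
\[
\tfrac N{N-1}+1.8\big(1-\tfrac1N\big)+0.081=2.881+\tfrac1{N-1}-\tfrac{1.8}N\le2.881,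
\]
and the subtracted terms with $x/N$ are at most $(3.6+0.324)\frac xN\le3.93\,\frac xN$. So
\[
\widehat B\ge3.5D(x)-2.881E(x)-0.003+\frac{3-2D(x)-3.93x}N\ge3.5D(x)-2.881E(x)-0.053 ,
\]
because $D,x\le1$ give $3-2D-3.93x\ge-2.93$, and $2.93/59<0.05$.

For $x\le0.8$, since $2.881\cdot\frac{175}{216}>2.334$,
\[
3.5D(x)-2.881E(x)\ge0.619-0.619x-1.41375x^2+2.334x^3 .
\]
By $x(x-0.56)^2\ge0$ we have $x^3\ge1.12x^2-0.3136x$, so the right side is at least
\[
0.619-1.351x+1.2003x^2\ge0.619-\frac{1.351^2}{4\cdot1.2003}>0.238 .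
\]
For $x\in[0.8,1]$, as $E$ decreases and $E(0.8)<0.5853$,
\[
3.5D(x)-2.881E(x)\ge2.1-2.881\cdot0.5853>0.41 .
\]
Hence $\widehat B>0.238-0.053=0.185$. Finally $\omega=(N-1)\kappa_n\ge(N-1)\sqrt{2/(\pi N)}$, and the right side increases with $N$, so $\omega\ge58\sqrt{2/(59\pi)}>6.02$ and $\omega\widehat B>1.1$. Therefore $N!\,c'(0)<0$.

Since $c(0)$ is strictly increasing in $\varepsilon$ and $c'(0)$ is continuous, a slightly larger $\varepsilon$ gives $c(0)>1/N!$ and still $c'(0)<0$, which is \eqref{eq:goal}. This settles all odd $N\ge3$ and completes the proof of Theorem~\ref{thm:C}. \qed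

\begin{thebibliography}{9}
\bibitem{DP} Z. Ditzian, A. Prymak, \emph{On Nikol'skii inequalities for domains in $R^d$}, arXiv:1409.5397 (2014).
\end{thebibliography}

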